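# Cayley–Bacharach sets, plane configurations, and a Kneser-type inequality

## Linear spaces of dimension $d$, tested on collinear points and on two skew lines

Let $k$ be a field, $n\ge 1$, and let $\Gamma\subset\mathbb P^n=\mathbb P^n(k)$ be a finite set of points.

**Definition (Cayley–Bacharach condition).** For $r\ge 1$, the set $\Gamma$ is $\mathrm{CB}(r)$ if whenever a form $F$ of degree $r$ vanishes at all but one point of $\Gamma$, it vanishes at the last point too.

So no point of $\Gamma$ can be separated from the others by a form of degree $r$. Such a set must be special or large, and the question is how special a small one has to be. The starting point is a theorem of Bastianelli, Cortini and De Poi: if $\Gamma$ is $\mathrm{CB}(r)$ and $|\Gamma|\le 2r+1$, then $\Gamma$ lies on a line. The obvious guess is that each further $r$ points buy one more dimension: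

$$\text{if } \Gamma \text{ is } \mathrm{CB}(r) \text{ and } |\Gamma|\le (d+1)r+1,\ \text{then } \Gamma \text{ lies on a linear space of dimension } d. \tag{1}$$

For $d=1$ this is the theorem just quoted. Let us test it further by hand. The examples take place over an infinite field, so that lines have enough points.

*Collinear points.* Take $N\ge 1$ points on a line. If $N\ge r+2$, they are $\mathrm{CB}(r)$: a form of degree $r$ that vanishes at $N-1\ge r+1$ points of a line vanishes on the whole line. If $N\le r+1$, they are not: choose one of the points, $p$, and multiply $N-1$ linear forms, each vanishing at one of the other points and not at $p$, by a power of a linear form that is nonzero at $p$, so that the total degree is $r$. The product vanishes at every point except $p$.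

*The case $r=1$.* Let $\Gamma$ be $\mathrm{CB}(1)$ with $|\Gamma|\le d+2$. If $\Gamma$ spanned a space of dimension at least $d+1$, it would contain $d+2$ independent points, so it would consist of exactly $d+2$ independent points. Then some linear form vanishes at all but one of them, against $\mathrm{CB}(1)$. So (1) holds for $r=1$. The bound cannot be raised for $d=1$: four points of a plane, no three collinear, are $\mathrm{CB}(1)$, since a linear form on the plane vanishing at three of them is zero; and they are not on a line.

*Two skew lines.* Put $r+2$ points on each of two skew lines in $\mathbb P^3$. If a form of degree $r$ vanishes at all the points but $p$, it vanishes at the other $r+1$ points on the line of $p$, hence on that line, hence at $p$. So these $2r+4$ points are $\mathrm{CB}(r)$, and they span $\mathbb P^3$. For $d=2$ the bound in (1) is $3r+1$, and $2r+4\le 3r+1$ as soon as $r\ge 3$. So (1) is false for $d=2$ and every $r\ge3$. Already ten points, five on each line, with $r=3$, are a counterexample.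

The counterexample suggests the repair. The ten points are not on a plane, but they lie on a union of two lines, and $1+1=2$.

**Definition (plane configuration).** A union $\mathcal P=P_1\cup\dots\cup P_\ell\subseteq\mathbb P^n$ of positive-dimensional linear spaces, not necessarily distinct, is a plane configuration of dimension $\dim(\mathcal P)=\sum_i\dim P_i$ and length $\ell(\mathcal P)=\ell$.

For example, a plane together with a line is a configuration of dimension $3$ and length $2$. Saying that $\Gamma$ lies on a configuration of dimension $d$ is the same as saying that it lies on one of dimension at most $d$, since lines may be added.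

**Conjecture** (from Levinson and Ullery, "A Cayley-Bacharach theorem and plane configurations", arXiv:2102.08525). If $\Gamma\subset\mathbb P^n$ is $\mathrm{CB}(r)$ and $|\Gamma|\le(d+1)r+1$, then $\Gamma$ lies on a plane configuration of dimension $d$.

The conjecture is true for all $n,r,d\ge1$ and over any field $k$. These notes prove it, with refinements, and show where the bound is sharp. If $\Gamma=\emptyset$ there is nothing to prove, so from now on $\Gamma\ne\emptyset$.

## Value vectors in the algebra $k^\Gamma$

We first turn the geometry into linear algebra inside a commutative ring. Fix a representative vector for each point of $\Gamma$, so that $F(p)$ makes sense for a form $F$. The ring is $k^\Gamma$ with coordinatewise multiplication. Write $e_p$ for the coordinate vectors, $1_S$ for the indicator vector of $S\subseteq\Gamma$, and $1$ for $1_\Gamma$.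

**Definition (value spaces).** For $i\ge 1$ let $V_i(\Gamma)\subseteq k^\Gamma$ be the space of vectors $(F(p))_{p\in\Gamma}$, where $F$ runs over the forms of degree $i$. Put $h_\Gamma(i)=\dim V_i(\Gamma)$.

**Definition (product of subspaces).** For subspaces $A,B$ of $k^\Gamma$, or of any $K^N$, let $AB$ be the linear span of all products $ab$ with $a\in A$, $b\in B$.

*Example.* Take the points $(1:0),(1:1),(1:2),(1:3)$ of $\mathbb P^1$ over $\mathbb Q$ and let $t=(0,1,2,3)$. Then $V_1=\mathrm{span}(1,t)$ and $V_2=V_1V_1=\mathrm{span}(1,t,t^2)$.

Four facts will be used all the time.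

1. For $i,j\ge1$ we have $V_iV_j=V_{i+j}$, because the forms of degree $i+j$ are spanned by products of a form of degree $i$ and one of degree $j$.
2. $\dim V_1(\Gamma)=\dim\langle\Gamma\rangle+1$. Both numbers are the rank of the matrix of representative vectors.
3. $\Gamma$ is $\mathrm{CB}(r)$ if and only if $e_p\notin V_r(\Gamma)$ for all $p\in\Gamma$. A form vanishing at all points but $p$ has value vector $ce_p$, and the condition says that $c=0$ always. In particular, if $\Gamma$ is $\mathrm{CB}(r)$, then $V_r(\Gamma)\ne k^\Gamma$, so $h_\Gamma(r)\le|\Gamma|-1$.
4. Let $K\supseteq k$ be a larger field. The space $V_i$ computed over $K$ is the $K$-span of the value vectors of the monomials, and these vectors have entries in $k$. Ranks of matrices over $k$ do not change over $K$. So $h_\Gamma(i)$, the condition $e_p\notin V_r(\Gamma)$, and the dimensions of spans of subsets of $\Gamma$ do not change when $k$ is replaced by $K$.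

## Where the growth of $h_\Gamma$ is too slow

By fact 3, a $\mathrm{CB}(r)$ set satisfies $|\Gamma|\ge h_\Gamma(r)+1$. So we want lower bounds for $h_\Gamma(r)$. Since $V_i=V_1V_{i-1}$, the natural hope is

$$\dim V_1V_{i-1}\ \ge\ \dim V_1+\dim V_{i-1}-1,\qquad\text{that is,}\qquad h_\Gamma(i)\ge h_\Gamma(i-1)+\dim\langle\Gamma\rangle. \tag{2}$$

If (2) held for $2\le i\le r$, we would get $h_\Gamma(r)\ge r\dim\langle\Gamma\rangle+1$, hence $|\Gamma|\ge r\dim\langle\Gamma\rangle+2$. Then $|\Gamma|\le(d+1)r+1$ would force $\dim\langle\Gamma\rangle\le d$, which is guess (1). But (1) is false, so (2) must fail, and our counterexample shows where.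

Take $r=3$ and five points on each of two skew lines, $\Gamma=\Gamma_1\sqcup\Gamma_2$. Choose coordinates $x_0,x_1,x_2,x_3$ with the lines $x_2=x_3=0$ and $x_0=x_1=0$. A form in $x_0,x_1$ vanishes on the second line, and a form in $x_2,x_3$ vanishes on the first. So $V_i(\Gamma)=V_i(\Gamma_1)\oplus V_i(\Gamma_2)$, and for $i\le 3$ each summand has dimension $i+1$, since a nonzero binary form of degree $i\le3$ cannot vanish at five points. Hence $h_\Gamma(1),h_\Gamma(2),h_\Gamma(3)$ are $4,6,8$. The growth is $2$, while (2) asks for $3$.

The loss comes from the zero divisors of $k^\Gamma$: the idempotent $1_{\Gamma_1}$ satisfies $1_{\Gamma_1}V_i\subseteq V_i$. There is another way for (2) to fail, namely when $V_{i-1}=k^\Gamma$ already and $\dim\langle\Gamma\rangle\ge1$; then every element of $k^\Gamma$ carries $V_i$ into itself. In both cases the product space is stable under more than the constants. This leads to the following notion.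

**Definition (stabilizer).** For a subspace $X\subseteq K^N$ let $\mathrm{St}(X)=\{x\in K^N: xX\subseteq X\}$. It is a unital subalgebra of $K^N$, meaning a subalgebra that contains $1=(1,\dots,1)$.

*Examples.* If $X=\mathrm{span}\{(1,1,0),(0,0,1)\}$, then $x(1,1,0)=(x_1,x_2,0)$ lies in $X$ only if $x_1=x_2$, and so $\mathrm{St}(X)=\{(a,a,b)\}$ has dimension $2$. If $X=\mathrm{span}(1,t)\subset\mathbb Q^3$ with $t=(1,2,3)$, then $x\in\mathrm{St}(X)$ gives $x=x\cdot1\in X$, say $x=\alpha+\beta t$. Further $xt=\alpha t+\beta t^2\in X$ forces $\beta=0$, because $1,t,t^2$ are independent (Vandermonde). So $\mathrm{St}(X)=\mathbb Q\cdot1$.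

The plan is now this. We prove that (2) becomes correct when the $1$ is replaced by the dimension of the stabilizer of the product. Then we cut $\Gamma$ into pieces on which the stabilizers are just the constants, so that (2) itself holds on every piece. There is a point to watch: the stabilizer of $V_i$ depends on $i$, and we need one partition that serves all $i\le r$. It turns out that the stabilizer of $V_r$, for the single top degree $r$, does this.

## The partition theorem and its consequences

**Theorem 1.** Let $\Gamma\neq\emptyset$ be finite and $r\ge1$, over any field. There is a partition $\Gamma=\Gamma_1\sqcup\dots\sqcup\Gamma_m$ into nonempty sets such that, with $d_j=\dim\langle\Gamma_j\rangle$: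

1. $V_r(\Gamma)=\bigoplus_jV_r(\Gamma_j)$ (vectors extended by zero), so $h_\Gamma(r)=\sum_jh_{\Gamma_j}(r)$.
2. $h_{\Gamma_j}(r)\ge rd_j+1$ for every $j$.
3. If $\Gamma$ is $\mathrm{CB}(r)$, then each $\Gamma_j$ is $\mathrm{CB}(r)$, $d_j\ge1$, and $|\Gamma_j|\ge rd_j+2$.

**Theorem 2 (the conjecture).** Over any field and for all $n,r,d\ge1$: if $\Gamma\subset\mathbb P^n$ is $\mathrm{CB}(r)$ and $|\Gamma|\le(d+1)r+1$, then $\Gamma$ lies on a plane configuration of dimension $d$. More precisely:

- (a) Every nonempty $\mathrm{CB}(r)$ set $\Gamma$ lies on a plane configuration $\mathcal P$ with $r\dim\mathcal P+2\,\ell(\mathcal P)\le|\Gamma|$.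
- (b) The hypothesis $|\Gamma|\le(d+1)r+1$ can be weakened to $h_\Gamma(r)\le(d+1)r$.

**Theorem 3 (sharpness, infinite field).**

- (i) For $r\ge2$, $d\ge1$, $n\ge d+1$, there is a $\mathrm{CB}(r)$ set of $(d+1)r+2$ points in $\mathbb P^n$ lying on no plane configuration of dimension $\le d$. If $n\le d$, every $\Gamma$ lies on such a configuration.
- (ii) For $r=1$, the largest $N$ such that every $\mathrm{CB}(1)$ set of at most $N$ points (in any $\mathbb P^n$, $n\ge1$) lies on a plane configuration of dimension $d$ is $3$ if $d=1$, and $2d$ if $d\ge2$.
- (iii) For any $m\ge1$, $d_1,\dots,d_m\ge1$ and $N_j\ge rd_j+2$, there is a $\mathrm{CB}(r)$ set whose partition, as constructed in the proof of Theorem 1, has exactly the data $\dim\langle\Gamma_j\rangle=d_j$, $|\Gamma_j|=N_j$, and $h_{\Gamma_j}(r)=rd_j+1$. So the inequalities in Theorem 1 and Theorem 2(a) cannot be improved.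

In particular, by (i), the bound $(d+1)r+1$ is optimal for every $r\ge2$, $d\ge1$ and $n\ge d+1$ over an infinite field.

**Reduction to an infinite field.** For Theorems 1 and 2 we may assume that the field is infinite; we then call it $K$. If $k$ is finite, pass to $K=k(t)$ and view $\Gamma$ inside $\mathbb P^n(K)$. By fact 4, parts 2 and 3 of Theorem 1 say the same over $k$ and over $K$. So does part 1: the inclusion $V_r(\Gamma)\subseteq\bigoplus_jV_r(\Gamma_j)$ holds for every partition, and equality means equality of dimensions, which do not change. Theorem 2 will be deduced from Theorem 1 with the configuration formed by the spans $\langle\Gamma_j\rangle$, and the span over $k$ of a set of points of $\mathbb P^n(k)$ is defined over $k$ and has the same dimension.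

## Unital subalgebras of $K^N$ are partitions

Stabilizers are unital subalgebras, and we need to know what these look like.

**Lemma 1.** Every unital subalgebra $H\subseteq K^N$ is spanned by the indicator vectors $1_{S_1},\dots,1_{S_m}$ of the blocks of a partition of $\{1,\dots,N\}$, and $\dim H=m$. In particular $K^N$ has finitely many unital subalgebras.

*Proof.* Let $a\in H$ have the distinct values $c_1,\dots,c_s$. The polynomial $L_i(x)=\prod_{j\ne i}(x-c_j)/(c_i-c_j)$ takes the value $1$ at $c_i$ and $0$ at the other $c_j$, so $L_i(a)$ is the indicator of the level set $\{a=c_i\}$. It lies in $H$, because $H$ is a subalgebra containing $1$. Since $a=\sum_ic_iL_i(a)$, the algebra $H$ is spanned by the indicators $1_S$ that it contains.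

The sets $S$ with $1_S\in H$ are closed under intersection, as $1_S1_T=1_{S\cap T}$, and under complement, as $1-1_S\in H$. So they form a Boolean algebra of subsets of $\{1,\dots,N\}$. Its atoms $S_1,\dots,S_m$ form a partition, and every $S$ in it is a disjoint union of atoms. Hence $1_{S_1},\dots,1_{S_m}$ span $H$. Being nonzero with disjoint supports, they are independent. A finite set has finitely many partitions. $\square$

For instance, the stabilizer $\{(a,a,b)\}$ above belongs to the partition $\{1,2\}\sqcup\{3\}$.

## The inequality $\dim AB\ge\dim A+\dim B-\dim\mathrm{St}(AB)$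

From here on $K$ is infinite. The gain is a textbook fact: *a vector space over an infinite field is not a finite union of proper subspaces.* Indeed, suppose $W=U_1\cup\dots\cup U_s$ with all $U_i$ proper and none redundant, so that $s\ge2$. Choose $u\in U_1$ outside all other $U_i$, and $v\notin U_1$. None of the infinitely many vectors $v+cu$, $c\in K$, lies in $U_1$. So two of them lie in a common $U_i$ with $i\ge2$, and their difference shows $u\in U_i$, a contradiction.

**Definition (full).** A subspace $A\subseteq K^N$ is full if no coordinate vanishes identically on $A$.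

Here $N\ge1$. If $A$ is full, each $A\cap\{x_i=0\}$ is a proper subspace of $A$, and the non-invertible elements of $A$ are the union of these $N$ subspaces. So $A$ contains invertible elements (invertible in $K^N$). Moreover they span $A$: otherwise $A$ would be the union of the proper subspaces $A\cap\{x_i=0\}$ and of the proper span of the invertible elements. Conversely, a subspace that contains an invertible element is full. Infinitude matters here: over $\mathbb F_2$ the space $\{000,110,011,101\}$ is full and contains no invertible element.

**Lemma 2 (Kneser-type inequality).** If $A,B\subseteq K^N$ are full, then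
$$\dim AB\ge\dim A+\dim B-\dim\mathrm{St}(AB).$$

Such a theorem is known in coding theory (Mirandola–Zémor, "Critical pairs for the product Singleton bound"). Here is a full proof of what we need. It proceeds in two stages. First, for each invertible $a\in A$, we find a subspace $V$ of $AB$ that contains $aB$ and is large compared with the dimension of an algebra $H$ stabilizing it. The algebra found in this way depends on $a$ and stabilizes only a part of $AB$. The second stage uses the finiteness in Lemma 1 to make a single $H$ work for all of $AB$.

**Step 1: a large stable subspace for each $a$.** The purpose of this step is the following claim. *For every invertible $a\in A$ there are a unital subalgebra $H$ and a subspace $V$ with*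
$$aB\subseteq V\subseteq AB,\qquad HV\subseteq V,\qquad \dim V+\dim H\ge\dim A+\dim B. \tag{3}$$

We may assume $a=1$. Indeed, $a^{-1}A$ contains $1$; if $H,V'$ satisfy (3) for the pair $a^{-1}A,B$ and the element $1$, that is, $B\subseteq V'\subseteq a^{-1}AB$ and so on, then $H$ and $V=aV'$ satisfy (3) for $A,B,a$, since multiplication by $a$ preserves dimensions and commutes with $H$.

So we prove, by induction on $\dim A$, the claim with $a=1$ for all subspaces $A\ni1$ and all $B$ that contain an invertible element. The device is to move part of $A$ over to $B$ without changing the sum of the dimensions and without enlarging the product. For an invertible $e\in B$ put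
$$A(e)=A\cap Be^{-1},\qquad B(e)=B+Ae.$$

- We have $1\in A(e)$, since $1\in A$ and $1=e\cdot e^{-1}$. Also $B\subseteq B(e)$, so $B(e)$ contains an invertible element. Thus $A(e),B(e)$ is again an admissible pair.
- We have $A(e)B(e)\subseteq AB$. Indeed $A(e)B\subseteq AB$ because $A(e)\subseteq A$, and $A(e)\cdot Ae=(A(e)e)\cdot A\subseteq BA$ because $A(e)e\subseteq B$.
- Multiplication by $e$ is injective and carries $A(e)$ onto $Ae\cap B$. So $\dim A(e)+\dim B(e)=\dim(Ae\cap B)+\dim(Ae+B)=\dim Ae+\dim B=\dim A+\dim B$.

*Case 1: $A(e)\ne A$ for some invertible $e\in B$.* Then $\dim A(e)<\dim A$, and by induction the claim holds for $A(e),B(e)$. It gives $H$ and $V$ with $HV\subseteq V$ and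
$$B\subseteq B(e)\subseteq V\subseteq A(e)B(e)\subseteq AB,\qquad \dim V+\dim H\ge\dim A(e)+\dim B(e)=\dim A+\dim B.$$

*Case 2: $A(e)=A$, that is, $Ae\subseteq B$, for all invertible $e\in B$.* This includes the start of the induction: if $\dim A=1$, then $1\in A(e)$ forces $A(e)=A$. Since $B$ is full, its invertible elements span it, so $AB\subseteq B$. As $1\in A$, in fact $AB=B$. Let $V=B$ and let $H$ be the algebra generated by $A$, which contains $1$. From $AB\subseteq B$ we get $HB\subseteq B$. Finally $A\subseteq H$ gives $\dim V+\dim H\ge\dim B+\dim A$. This proves the claim.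

*Example.* In $\mathbb Q^4$ let $t=(0,1,2,3)$, $A=B=\mathrm{span}(1,t)$, and $e=1+t=(1,2,3,4)$. Then $Ae=\mathrm{span}(1+t,\,t+t^2)$ meets $B$ in $\mathrm{span}(1+t)$, because $1,t,t^2$ are independent. So $A(e)=\mathbb Q\cdot1$ and $B(e)=\mathrm{span}(1,t,t^2)=AB$; the dimensions $2+2$ have become $1+3$. The pair $A(e),B(e)$ is in Case 2, which gives $H=\mathbb Q\cdot1$ and $V=AB$.

**Step 2: one algebra for the whole product.** This step replaces the algebras depending on $a$ by one that stabilizes $AB$. For each invertible $a\in A$ choose a pair $(H_a,V_a)$ as in the claim. By Lemma 1 only finitely many algebras $H$ can occur. Put $A_H=\{a\in A\text{ invertible}: H_a=H\}$. Every element of $A$ is either invertible, and so in some $A_H$, or non-invertible. Hence $A$ is the union of the finitely many subspaces $\mathrm{span}(A_H)$ and $A\cap\{x_i=0\}$. The latter are proper, so some $\mathrm{span}(A_H)$ is not: $\mathrm{span}(A_H)=A$ for some $H$. In particular $A_H\neq\emptyset$, as $A\ne0$. Now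
$$AB=\sum_{a\in A_H}aB\ \subseteq\ \sum_{a\in A_H}V_a\ \subseteq\ AB.$$
So $AB=\sum_{a\in A_H}V_a$ is a sum of subspaces stable under $H$, and therefore $H\subseteq\mathrm{St}(AB)$. For any $a\in A_H$,
$$\dim AB\ge\dim V_a\ge\dim A+\dim B-\dim H\ge\dim A+\dim B-\dim\mathrm{St}(AB).\qquad\square$$

For the two skew lines with five points each we have $1_{\Gamma_1},1_{\Gamma_2}\in\mathrm{St}(V_i)$. For $i\le3$ the stabilizer is exactly their span: an $x\in\mathrm{St}(V_i)$ restricts to a stabilizer of $V_i(\Gamma_1)$, and likewise for $\Gamma_2$, and such a stabilizer is constant, as will be checked in the proof of Theorem 3(iii). So for $i=2,3$ the lemma gives $h_\Gamma(i)\ge h_\Gamma(i-1)+4-2$. This is the true growth $4,6,8$.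

## Cutting $\Gamma$ along the stabilizer of $V_r(\Gamma)$

*Proof of Theorem 1.* Let $H=\mathrm{St}(V_r(\Gamma))\subseteq K^\Gamma$, and let $\Gamma_1,\dots,\Gamma_m$ be the blocks of the partition of $\Gamma$ that Lemma 1 attaches to $H$.

**Step 1: $V_r(\Gamma)$ splits.** This is part 1. Since $1_{\Gamma_j}\in H$, we have $1_{\Gamma_j}V_r(\Gamma)\subseteq V_r(\Gamma)$. Every $v\in V_r(\Gamma)$ is $\sum_j1_{\Gamma_j}v$, and the supports are disjoint, so $V_r(\Gamma)=\bigoplus_j1_{\Gamma_j}V_r(\Gamma)$. The vector $1_{\Gamma_j}(F(p))_{p\in\Gamma}$ is the value vector of $F$ on $\Gamma_j$, extended by zero. So $1_{\Gamma_j}V_r(\Gamma)$ is $V_r(\Gamma_j)$ extended by zero.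

**Step 2: on each block, $V_r$ has only constant stabilizers.** We show $\mathrm{St}(V_r(\Gamma_j))=K\cdot1$ in $K^{\Gamma_j}$, so that the block cannot be cut further. Let $x\in K^{\Gamma_j}$ satisfy $xV_r(\Gamma_j)\subseteq V_r(\Gamma_j)$, and extend $x$ by zero to $\Gamma$. Then $x=x1_{\Gamma_j}$, and by Step 1
$$xV_r(\Gamma)=xV_r(\Gamma_j)\subseteq V_r(\Gamma_j)\subseteq V_r(\Gamma).$$
So $x\in H$. Elements of $H$ are constant on the blocks; hence $x$ is constant on $\Gamma_j$.

**Step 3: the same holds in all lower degrees.** Lemma 2 will be applied to $V_2,\dots,V_r$ in turn, and we need all their stabilizers. Write $V_i=V_i(\Gamma_j)$. If $1\le i<r$ and $xV_i\subseteq V_i$, then $V_r=V_iV_{r-i}$ gives $xV_r=(xV_i)V_{r-i}\subseteq V_iV_{r-i}=V_r$. So $\mathrm{St}(V_i)\subseteq\mathrm{St}(V_r)=K\cdot1$ for $1\le i\le r$. This is why the top degree was the right one for defining the partition.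

**Step 4: growth on each block.** This is part 2. Each $V_i$ is full: for every point some linear form does not vanish there, and its $i$-th power has degree $i$. By fact 2, $\dim V_1=d_j+1$. For $2\le i\le r$, Lemma 2 with $A=V_1$, $B=V_{i-1}$, $AB=V_i$, together with Step 3, gives
$$\dim V_i\ \ge\ \dim V_1+\dim V_{i-1}-1=\dim V_{i-1}+d_j.$$
Starting from $\dim V_1=d_j+1$ we obtain $h_{\Gamma_j}(r)=\dim V_r\ge rd_j+1$. So the hoped-for inequality (2) holds on every block.

**Step 5: the blocks inherit $\mathrm{CB}(r)$.** This is part 3. Let $\Gamma$ be $\mathrm{CB}(r)$. If $e_p\in V_r(\Gamma_j)$ for some $p\in\Gamma_j$, then $e_p\in V_r(\Gamma)$ by Step 1, which contradicts fact 3. So $\Gamma_j$ is $\mathrm{CB}(r)$. Hence $V_r(\Gamma_j)\neq K^{\Gamma_j}$, and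
$$|\Gamma_j|\ge h_{\Gamma_j}(r)+1\ge rd_j+2\ge2.$$
Since $\Gamma_j$ has at least two points, $d_j\ge1$. $\square$

## From blocks to plane configurations

*Proof of Theorem 2.* Let $\Gamma\neq\emptyset$ be $\mathrm{CB}(r)$, take the partition of Theorem 1, and put $\mathcal P=\bigcup_j\langle\Gamma_j\rangle$.

**Step 1: part (a).** By part 3 of Theorem 1 each $\langle\Gamma_j\rangle$ has dimension $d_j\ge1$. So $\mathcal P$ is a plane configuration containing $\Gamma$, with $\dim\mathcal P=\sum_jd_j$ and $\ell(\mathcal P)=m\ge1$. Summing $|\Gamma_j|\ge rd_j+2$ over $j$ gives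
$$|\Gamma|\ge r\dim\mathcal P+2\,\ell(\mathcal P). \tag{4}$$

**Step 2: the conjecture.** If $|\Gamma|\le(d+1)r+1$, then (4) gives $r\dim\mathcal P\le(d+1)r+1-2m\le(d+1)r-1$. So $\dim\mathcal P<d+1$, that is, $\dim\mathcal P\le d$. To get dimension exactly $d$, add $d-\dim\mathcal P$ lines.

**Step 3: part (b).** Parts 1 and 2 of Theorem 1 give $h_\Gamma(r)\ge\sum_j(rd_j+1)=r\dim\mathcal P+m$. If $h_\Gamma(r)\le(d+1)r$, then $r\dim\mathcal P\le(d+1)r-m\le(d+1)r-1$, and again $\dim\mathcal P\le d$. The hypothesis is indeed weaker: by fact 3, $|\Gamma|\le(d+1)r+1$ implies $h_\Gamma(r)\le|\Gamma|-1\le(d+1)r$. $\square$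

*Remark.* If $|\Gamma|\le(d+1)r+1$ and this $\mathcal P$ has dimension exactly $d$, then (4) gives $2\,\ell(\mathcal P)\le(d+1)r+1-rd=r+1$, so $\ell(\mathcal P)\le(r+1)/2$.

*Remark.* The first guess (1) failed for $d=2$ and every $r\ge3$, and it held for $r=1$. It also holds for $r=2$: from $\dim\langle\Gamma\rangle+1\le\sum_j(d_j+1)$ and $|\Gamma|\ge\sum_j(2d_j+2)$ we get $|\Gamma|\ge2(\dim\langle\Gamma\rangle+1)$, so $|\Gamma|\le2d+3$ gives $\dim\langle\Gamma\rangle\le d$.

## Points on rational normal curves and the sharpness of the bounds

For Theorem 3 the field $k$ is infinite. Recall that the rational normal curve $C\subset\mathbb P^D$, $D\ge1$, is the image of $\mathbb P^1$ under $(s:t)\mapsto(s^D:s^{D-1}t:\dots:t^D)$. For $D=1$ it is $\mathbb P^1$ itself. Forms of degree $r$ on $\mathbb P^D$ restrict onto all binary forms of degree $rD$, because a monomial of degree $rD$ in $s,t$ is a product of $r$ monomials of degree $D$. So for points on $C$, the space $V_r$ consists of the value vectors of binary forms of degree $rD$ at the corresponding points of $\mathbb P^1$. There are infinitely many such points.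

**Evaluation on $\mathbb P^1$.** *The binary forms of degree $s-1\ge0$, evaluated at $N\ge1$ distinct points of $\mathbb P^1$, give a space of dimension $\min(N,s)$.* If $N\ge s$, evaluation is injective, since a nonzero form of degree $s-1$ has at most $s-1$ zeros, and the forms have dimension $s$. If $N\le s$, evaluation is surjective: given one of the points $p$, multiply $N-1$ linear forms vanishing at the other points by the $(s-N)$-th power of a linear form not vanishing at $p$; this yields a nonzero multiple of $e_p$.

Two consequences follow.

$(*)$ *Any $N\ge rD+2$ points of $C$ form a $\mathrm{CB}(r)$ set*, because a binary form of degree $rD$ vanishing at $N-1\ge rD+1$ points is zero.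

$(**)$ *Any $D+1$ points of $C$ are independent*: by the evaluation statement with $r=1$, $s=N=D+1$, their $V_1$ has dimension $D+1$. So a linear space of dimension $e<D$ contains at most $e+1$ points of $C$, since $e+2\le D+1$ points would span dimension $e+1$. Hence a configuration $\mathcal Q=\bigcup_iP_i$ with $\dim\mathcal Q<D$ contains at most
$$\sum_i(\dim P_i+1)=\dim\mathcal Q+\ell(\mathcal Q)\le2\dim\mathcal Q \tag{5}$$
points of $C$. The last inequality is $\ell(\mathcal Q)\le\sum_i\dim P_i$, as all $P_i$ have positive dimension. The same holds for configurations in a larger $\mathbb P^n\supseteq\mathbb P^D$: intersect each $P_i$ with $\mathbb P^D$, which does not raise its dimension.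

*Proof of Theorem 3.*

**Part (i).** We need $(d+1)r+2$ points that escape all configurations of dimension at most $d$. Let $r\ge2$, $D=d+1$, and take $(d+1)r+2$ points of $C\subset\mathbb P^{d+1}\subseteq\mathbb P^n$. They are $\mathrm{CB}(r)$ by $(*)$. By (5), a configuration of dimension at most $d<D$ contains at most $2d$ points of $C$, while $(d+1)r+2\ge2d+4>2d$. If $n\le d$, then $\mathbb P^n$ itself is a configuration of dimension at most $d$.

**Part (ii).** Here $r=1$. For $d=1$, sets of at most $3$ points are covered by Theorem 2, since $(d+1)r+1=3$. Four points on a conic ($D=2$) are $\mathrm{CB}(1)$ by $(*)$, and they are not collinear by $(**)$. So the answer is $3$.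

Let $d\ge2$. Any set of at most $2d$ points lies on at most $d$ lines: pair the points up, with a line through the last point if one is left over. On the other hand, take $2d+1$ points on a rational normal curve of degree $D=2d-1$. They are $\mathrm{CB}(1)$ by $(*)$, since $2d+1=D+2$. As $d\ge2$ we have $D>d$, so by (5) they lie on no configuration of dimension at most $d$. So the answer is $2d$.

**Part (iii), construction.** We place rational normal curves in disjoint coordinate subspaces. Let $M=\sum_j(d_j+1)-1$, and let $P_1,\dots,P_m\subseteq\mathbb P^M$ be coordinate subspaces of dimensions $d_j$ spanned by disjoint blocks of coordinate points. Let $\Gamma_j$ consist of $N_j\ge rd_j+2$ points on a rational normal curve of degree $d_j$ in $P_j$, and $\Gamma=\bigsqcup_j\Gamma_j$. By $(**)$ and $N_j\ge d_j+1$ we have $\dim\langle\Gamma_j\rangle=d_j$. By the evaluation statement, $h_{\Gamma_j}(r)=s$ with $s:=rd_j+1<N_j$.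

A form of degree $r$ in the variables of block $j$ vanishes on every other $P_i$, and such forms realize all of $V_r(\Gamma_j)$. So $V_r(\Gamma)=\bigoplus_jV_r(\Gamma_j)$. If $e_p\in V_r(\Gamma)$ with $p\in\Gamma_j$, then restriction gives $e_p\in V_r(\Gamma_j)$, which is impossible since $\Gamma_j$ is $\mathrm{CB}(r)$ by $(*)$. Hence $\Gamma$ is $\mathrm{CB}(r)$.

**Part (iii), the partition.** It remains to see that the partition attached to $\mathrm{St}(V_r(\Gamma))$ is $\{\Gamma_j\}$ and not a finer one. From the direct sum, all $1_{\Gamma_j}$ lie in $\mathrm{St}(V_r(\Gamma))$, and $x$ stabilizes $V_r(\Gamma)$ exactly when each restriction $x|_{\Gamma_j}$ stabilizes $V_r(\Gamma_j)$. So $\mathrm{St}(V_r(\Gamma))=\prod_j\mathrm{St}(V_r(\Gamma_j))$, and we must show $\mathrm{St}(V_r(\Gamma_j))=k\cdot1$.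

Suppose not. By Lemma 1 the stabilizer contains $1_S$ for some $\emptyset\ne S\subsetneq\Gamma_j$. Then $V_r(\Gamma_j)$ is the direct sum of its restrictions to $S$ and to $\Gamma_j\setminus S$. By the evaluation statement for binary forms of degree $s-1=rd_j$, these have dimensions $\min(|S|,s)$ and $\min(N_j-|S|,s)$. If one of these equals $s$, then the sum is at least $s+1$, since the other is at least $1$. Otherwise the sum is $|S|+(N_j-|S|)=N_j>s$. In both cases the sum exceeds $s=\dim V_r(\Gamma_j)$, a contradiction. So the partition is exactly $\{\Gamma_j\}$. The fact promised after Lemma 2 also follows: with $d_j=1$ and $N_j=5$, the argument applies in place of $r$ to every degree $i\le3$, since $5\ge i+2$.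

**Part (iii), equality in the inequalities.** In these examples part 2 of Theorem 1 is an equality for every $j$. With $N_j=rd_j+2$, part 3 is an equality as well, and summing over $j$ shows that the configuration built in the proof of Theorem 2(a) satisfies $r\dim\mathcal P+2\,\ell(\mathcal P)=|\Gamma|$. For $m=1$, $D=d_1$ and $|\Gamma|=rD+2$, no other configuration does better. Let $\mathcal Q$ be any configuration containing $\Gamma$. If $\dim\mathcal Q\ge D$, then $r\dim\mathcal Q+2\,\ell(\mathcal Q)\ge rD+2=|\Gamma|$. If $\dim\mathcal Q<D$, then (5) gives $|\Gamma|\le\dim\mathcal Q+\ell(\mathcal Q)\le r\dim\mathcal Q+2\,\ell(\mathcal Q)$. So the right-hand side $|\Gamma|$ in Theorem 2(a) cannot be lowered. $\square$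

*Remark.* For $m\ge2$ the equality concerns the configuration of the proof, which need not be the best one. With $r=1$ and three points on each of two skew lines, the two lines give $r\dim\mathcal P+2\,\ell(\mathcal P)=2+4=6=|\Gamma|$, while the single space $\mathbb P^3$ gives $3+2=5$.
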